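# Trees attain the maximal Randić energy

## Three sharp statements about connected graphs

Graphs are finite and simple. For a graph $G$ of order $n$ with vertex degrees $d_1,\dots,d_n$, the Randić matrix $R_G=(r_{ij})$ has $r_{ij}=1/\sqrt{d_id_j}$ if $ij$ is an edge and $r_{ij}=0$ otherwise. If $\rho_1,\dots,\rho_n$ are its eigenvalues, the Randić energy is $RE(G)=\sum_i|\rho_i|$.

**Theorem 1.** For every $n$, the maximum of $RE$ over all connected graphs of order $n$ is attained by a tree. For $n\neq 3$ it is attained only by trees. For $n=3$, $RE(P_3)=RE(C_3)=2$.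

Theorem 1 follows from a quantitative statement. Put
$$\tau=\frac{3}{\sqrt2}-2\approx 0.121320,\qquad 2\tau=3\sqrt2-4\approx0.242641,\qquad \kappa(G)=\frac{n}{\sqrt2}-RE(G).$$
We call $\kappa(G)$ the cost of $G$. For fixed $n$, large energy means small cost.

**Theorem 2.** Let $G$ be a connected graph of order $n$ that is not a tree.
(a) If $n$ is odd, then $\kappa(G)\ge\tau$, with equality if and only if $G=C_3$.
(b) If $n$ is even, then $\kappa(G)\ge 2\tau$, with equality if and only if $G=C_6$.

The sun $S_p$ ($p\ge1$) is a vertex with $p$ pendant paths of length 2 attached, so it has order $2p+1$.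

**Theorem 3.** For odd $n\ge5$, the sun $S_{(n-1)/2}$ is the unique connected graph of order $n$ with maximal $RE$, and the maximum is $\frac{n}{\sqrt2}+2-\frac{3}{\sqrt2}$.

Theorem 1 is stated as a conjecture in Domingos M. Cardoso, Paula Carvalho, Roberto C. Díaz, Paula Rama, "On the Randić energy of caterpillar graphs", arXiv:2107.11422 (2021). In terms of the energy, Theorem 2 says that a connected non-tree has $RE\le \frac n{\sqrt2}+2-\frac3{\sqrt2}$ for odd $n$ and $RE\le\frac n{\sqrt2}+4-3\sqrt2$ for even $n$. For even $n$ the argument below does not determine which tree is optimal.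

Why compare with $n/\sqrt2$? A pendant path of length 2 consists of a vertex of degree 2 and a leaf. The edge between them has entry $1/\sqrt2$, and the block $\begin{pmatrix}0&1/\sqrt2\\1/\sqrt2&0\end{pmatrix}$ has eigenvalues $\pm1/\sqrt2$. So $1/\sqrt2$ per vertex is what such a path would contribute if it were isolated from the rest, and $\kappa$ measures the deviation.

For graphs without isolated vertices, $R_G$ always has the eigenvalue $1$ with eigenvector $(\sqrt{d_i})$, because $\sum_{j\sim i}\frac{1}{\sqrt{d_id_j}}\sqrt{d_j}=\frac{d_i}{\sqrt{d_i}}=\sqrt{d_i}$.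

**Orders up to four, by hand.** For $n\le2$ there is one connected graph, a tree. For $n=3$, $P_3$ has eigenvalues $1,0,-1$ and $C_3$ has $1,-\frac12,-\frac12$. Both have energy 2, a genuine tie. For $n=4$ the trees are $P_4$, with eigenvalues $\pm1,\pm\frac12$ and $RE=3$, and $K_{1,3}$, with eigenvalues $\pm1,0,0$ and $RE=2$. The non-trees are four. $C_4$ has eigenvalues $1,0,0,-1$ and $K_4$ has $1,-\frac13,-\frac13,-\frac13$, so both have $RE=2$. The graph $K_4$ minus an edge is complete multipartite ($K_{1,1,2}$), and it is one of the known facts recalled in the problem that a connected graph with an edge has $RE=2$ exactly when it is complete multipartite. Finally, take the triangle $v,b,c$ with a leaf at $v$. Vectors antisymmetric in $b,c$ give $-\frac12$. The remaining eigenvalues are the roots of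
$$(\lambda-\tfrac12)(\lambda^2-\tfrac13)-\tfrac{\lambda}{3}=(\lambda-1)(\lambda^2+\tfrac{\lambda}{2}-\tfrac16),$$
so $RE=\frac12+1+\sqrt{\frac14+\frac23}<2.46$. Hence $P_4$ wins at $n=4$.

## Suns and double suns

We first compute the trees that are to beat the non-trees. Recall the Schur complement: if $D$ is invertible, then $\det\begin{pmatrix}A&B\\C&D\end{pmatrix}=\det D\cdot\det(A-BD^{-1}C)$.

Suppose a pendant path of length 2 hangs at a vertex of degree $d$. Its block in $\lambda-R$ is $\begin{pmatrix}\lambda&-1/\sqrt2\\-1/\sqrt2&\lambda\end{pmatrix}$, with determinant $\lambda^2-\frac12$; the $(1,1)$ entry of the inverse is $\lambda/(\lambda^2-\frac12)$. The entry joining the path to the vertex is $1/\sqrt{2d}$. So eliminating the path multiplies the determinant by $\lambda^2-\frac12$ and subtracts $\frac1{2d}\cdot\frac{\lambda}{\lambda^2-1/2}=\frac1d\cdot\frac{\lambda}{2\lambda^2-1}$ from the diagonal entry of the vertex. Write $z=\lambda^2$ in this section.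

**Proposition 4.** $RE(S_p)=2+\sqrt2(p-1)$ and $\kappa(S_p)=\tau$ for every $p\ge1$.

Proof. Eliminating the $p$ paths at the centre, which has degree $p$, gives
$$\det(\lambda-R)=(z-\tfrac12)^p\,\lambda\Bigl(1-\frac1{2z-1}\Bigr)=(z-\tfrac12)^{p-1}\lambda(z-1).$$
So the eigenvalues are $0,\pm1$ and $p-1$ pairs $\pm\frac1{\sqrt2}$. Then $\kappa=\frac{2p+1}{\sqrt2}-2-\sqrt2(p-1)=\frac3{\sqrt2}-2$. $\square$

**Definition (double sun).** $D_{p,q}$ is an edge $AB$ with $p$ pendant paths of length 2 at $A$ and $q$ at $B$; its order is $2(p+q)+2$. For example $D_{1,0}=P_4$ and $D_{1,1}=P_6$.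

**Proposition 5.** Let $p+q\ge1$, $a=p+1$, $b=q+1$. Then
$$\kappa(D_{p,q})=3\sqrt2-2-2\sqrt g,\qquad g=1-\frac1{2a}-\frac1{2b}+\frac1{ab}+\frac1{\sqrt{ab}} .$$
If $|a-b|\le1$, then $\kappa(D_{p,q})<2\tau$. Consequently for every even $n\ge4$ there is a tree of order $n$ with $\kappa<2\tau$.

Proof. Here $d_A=a$, $d_B=b$. After elimination the diagonal entry at $A$ is $\lambda\bigl(1-\frac{1-1/a}{2z-1}\bigr)=\lambda\frac{2z-2+1/a}{2z-1}$, similarly at $B$, and the off-diagonal entry is $-1/\sqrt{ab}$. Hence
$$\det(\lambda-R)=\tfrac14(z-\tfrac12)^{p+q-2}\Bigl[z(2z-2+\tfrac1a)(2z-2+\tfrac1b)-\tfrac{(2z-1)^2}{ab}\Bigr].$$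
With $(2z-1)^2=4z(z-1)+1$ the bracket becomes
$$4z(z-1)^2+2z(z-1)\bigl(\tfrac1a+\tfrac1b\bigr)+\tfrac{z}{ab}-\tfrac{4z(z-1)+1}{ab}=(z-1)\Bigl[4z(z-1)+2z\bigl(\tfrac1a+\tfrac1b\bigr)-\tfrac{4z}{ab}+\tfrac1{ab}\Bigr].$$
Let $z_1,z_2$ be the roots of the last factor. If $p+q\ge2$, they are squares of eigenvalues of $R$. If $p+q=1$, a factor $z-\frac12$ of the bracket cancels against the prefactor, so one of $z_1,z_2$ is $\frac12$ and the other is a square of an eigenvalue. So $z_1,z_2\ge0$ and in all cases
$$RE=2(1+\sqrt{z_1}+\sqrt{z_2})+\sqrt2(p+q-2).$$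
From $z_1+z_2=1-\frac1{2a}-\frac1{2b}+\frac1{ab}$ and $z_1z_2=\frac1{4ab}$ we get $(\sqrt{z_1}+\sqrt{z_2})^2=g$. Since $n/\sqrt2=\sqrt2(p+q)+\sqrt2$, the formula for $\kappa$ follows.

Now $\kappa<2\tau=3\sqrt2-4$ if and only if $g>1$, and
$$g-1=\frac{2-(a+b)+2\sqrt{ab}}{2ab}=\frac{2-(\sqrt a-\sqrt b)^2}{2ab}.$$
If $|a-b|\le1$, then $|\sqrt a-\sqrt b|\le\frac1{\sqrt a+\sqrt b}<1$, so $g>1$. Finally, an even $n\ge4$ equals $2(a+b)-2$ with $a+b=\frac n2+1\ge3$, and we may choose $a,b\ge1$ with $|a-b|\le1$. $\square$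

As a check, $D_{1,1}=P_6$ has $g=\frac54$ and $RE=3\sqrt2-\kappa=2+\sqrt5\approx4.236$, while $RE(C_6)=4$.

**Theorem 2 implies Theorem 1.** For $n\le2$ the only connected graph is a tree. For even $n\ge4$ a double sun has $\kappa<2\tau$ and so beats every non-tree strictly. For odd $n\ge3$ the sun has $\kappa=\tau$, so it is at least as good as every non-tree, and strictly better unless the non-tree is $C_3$. $\square$

So the work lies in lower bounds for $\kappa$.

## What Cauchy–Schwarz gives, and where pendant paths break it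

The natural first estimate is $RE(G)\le\sqrt{n\,\mathrm{tr}R_G^2}$, with $\mathrm{tr}R_G^2=2\sum_{ij\in E}\frac1{d_id_j}$. For a cycle, $\mathrm{tr}R^2=\frac n2$, and we get $RE\le\frac n{\sqrt2}$, that is, $\kappa\ge0$: the right main term, but not the constant.

For graphs with pendant paths even the main term is lost. Take $C_L$ and attach one pendant path of length 2 at each vertex; then $n=3L$. Per cycle vertex there is one edge of weight $\frac1{3\cdot3}$, one of weight $\frac1{3\cdot2}$ and one of weight $\frac12$, in total $\frac79$. So $\mathrm{tr}R^2=\frac{14L}9=\frac{14n}{27}$, and Cauchy–Schwarz gives $RE\le n\sqrt{14/27}$, where $\sqrt{14/27}>0.72>\frac1{\sqrt2}$. The bound on $\kappa$ tends to $-\infty$ with $n$. To reach $\kappa\ge0$ the total would have to be at most $\frac34$ per cycle vertex, and it is $\frac79$.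

What we shall do instead is to remove the pendant paths exactly, by Schur complements, and to estimate only what remains. For this we turn the energy into the logarithm of a determinant.

## Pendant pairs, pendant leaves and inner vertices

From here until the end, $G$ is connected and is either a non-tree or a tree with $n\ge5$. A leaf is a vertex of degree 1.

**Definition (middle, pendant pair, inner vertex).** A middle is a vertex of degree 2 that has a leaf neighbour. A middle together with its leaf is a pendant pair. Vertices that are neither leaves nor middles are inner; $I$ is the set of inner vertices. A leaf that is not in a pendant pair is a pendant leaf.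

Let us check that this makes sense. A middle has exactly one leaf neighbour, otherwise $G=P_3$. Its other neighbour is not a middle, otherwise $G=P_4$. So every pendant pair hangs at an inner vertex. A pendant leaf has a neighbour which is not a middle, and not a leaf since $G\neq P_2$; so it is attached to an inner vertex. Hence $I\ne\emptyset$.

For $i\in I$ let $q_i,\ell_i,k_i$ be the numbers of pendant pairs, pendant leaves and inner neighbours at $i$. Then
$$d_i=q_i+\ell_i+k_i,\qquad \beta_i:=q_i/d_i .$$
Always $d_i\ge2$, and $d_i=2$ forces $\ell_i=0$ (otherwise $i$ would be a middle).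

**Example.** Let $\Delta$ be the triangle $v,b,c$ with a path $v,w,m,f$ attached, of order 6. Here $m$ is a middle, $\{m,f\}$ is a pendant pair at $w$, and $I=\{v,b,c,w\}$. We have $(d_w,k_w,q_w,\ell_w)=(2,1,1,0)$ and $(d_v,k_v,q_v,\ell_v)=(3,3,0,0)$.

The induced graph $G[I]$ is connected. Indeed, take a path in $G$ between two inner vertices. An interior vertex of it is not a leaf. It is not a middle either: both neighbours of a middle would be on the path, so its leaf would be on the path, but a leaf is neither an interior vertex nor an inner endpoint.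

## The energy as an integral, and Fischer's inequality

**Lemma 6.** With $\phi(\lambda)=\det(\lambda-R_G)$,
$$-\kappa(G)=\frac1\pi\int_{\mathbb R}\ln\frac{|\phi(ix)|}{(x^2+\frac12)^{n/2}}\,dx. \tag{1}$$

Proof. For $a>0$ integrate by parts: $\int_{\mathbb R}\ln(1+\frac{a^2}{x^2})dx=\int_{\mathbb R}\frac{2a^2}{x^2+a^2}dx=2\pi a$, because the boundary terms $x\ln(1+a^2/x^2)$ vanish at $0$ and at infinity. Subtracting two such formulas, $\frac1{2\pi}\int\ln\frac{x^2+a^2}{x^2+b^2}dx=a-b$ for all $a,b\ge0$. Since the eigenvalues are real, $|\phi(ix)|^2=\prod_k(x^2+\rho_k^2)$, so the right side of (1) is $\sum_k(|\rho_k|-\frac1{\sqrt2})=-\kappa(G)$. $\square$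

Next we eliminate. At each inner vertex decide either to keep all its pendant leaves or to eliminate them all. Let $J$ be $I$ together with the kept leaves, $Q$ the number of pendant pairs and $\Lambda$ the number of eliminated leaves. Then $n=2Q+\Lambda+|J|$.

**Lemma 7.** For real $x\neq0$,
$$|\phi(ix)|=(x^2+\tfrac12)^Q|x|^\Lambda|\det F|,\qquad F=ix\,\mathrm{diag}(B_i)-N,\qquad B_i=1+\frac{\beta_i}{2x^2+1}+\frac{\gamma_i}{x^2}, \tag{2}$$
where $N$ is $R_G$ restricted to $J$, $\gamma_i=\ell_i/d_i$ if the leaves at $i$ are eliminated, $\gamma_i=0$ otherwise, and $B=1$ for a kept leaf.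

Proof. Put $\lambda=ix$. As computed above, each pendant pair at $i$ gives a factor $\lambda^2-\frac12$ and subtracts $\frac1{d_i}\frac{\lambda}{2\lambda^2-1}=-\frac{1}{d_i}\frac{ix}{2x^2+1}$ from the diagonal entry. Each eliminated leaf at $i$ gives a factor $\lambda$ and subtracts $\frac1{d_i\lambda}=-\frac1{d_i}\frac{ix}{x^2}$. Distinct eliminated pieces are not adjacent, so the effects multiply and add. $\square$

Now choose a positive diagonal matrix $T=\mathrm{diag}(t_i)_{i\in J}$, the weights. Put $M=T^{-1}NT$, so $M_{ij}=N_{ij}t_j/t_i$, and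
$$H=(T^{-1}FT)(T^{-1}FT)^*,\qquad H_{ij}=x^2B_i^2\delta_{ij}+ix(M_{ij}B_j-B_iM_{ji})+(MM^{\mathsf T})_{ij}.$$
The formula comes from multiplying out $(ixB-M)(-ixB-M^{\mathsf T})$, with $B=\mathrm{diag}(B_i)$. For $x\ne0$, $F$ is invertible by (2), because $\phi$ has only real roots; so $H$ is positive definite and $\det H=|\det F|^2$. Fischer's inequality says that a positive definite $H$ satisfies $\det H\le\prod_S\det H_S$ for every partition of the index set into blocks $S$, where $H_S$ is the principal submatrix on $S$.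

**Lemma 8.** For every choice of kept leaves, weights and partition of $J$ into blocks,
$$\boxed{\ \kappa(G)\ge\sum_SC(S),\qquad C(S)=-\frac1{2\pi}\int_{\mathbb R}\ln\frac{x^{2e_S}\det H_S}{(x^2+\frac12)^{|S|+e_S}}\,dx\ } \tag{3}$$
where $e_S$ is the number of eliminated leaves at vertices of $S$. The integrals converge absolutely.

Proof. By (2), $|\phi(ix)|^2=(x^2+\frac12)^{2Q}x^{2\Lambda}\det H$, and $n=2Q+\Lambda+|J|$. So (1) reads $-\kappa=\frac1{2\pi}\int\ln\frac{x^{2\Lambda}\det H}{(x^2+1/2)^{\Lambda+|J|}}dx$, and Fischer's inequality gives (3). For convergence: $\det H_S$ is a rational function of $x$, positive and finite for real $x\ne0$, and it is even because $H_S(-x)=\overline{H_S(x)}=H_S(x)^{\mathsf T}$. The quotient in (3) tends to 1 at infinity, so by evenness its logarithm is $O(x^{-2})$ there; at $0$ there is at most a logarithmic singularity. $\square$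

We call $C(S)$ the cost of the block $S$. The freedom in $T$ and in the partition is what the whole proof lives on.

## Three kinds of blocks

Put $X=x^2$ and $s_i=\sum_jM_{ij}^2$, so that $H_{ii}=XB_i^2+s_i$.

**Definition (one-vertex cost).** For $0\le\beta\le1$ and $s\ge0$,
$$c(\beta,s)=-\frac1{2\pi}\int_{\mathbb R}\ln\frac{x^2\bigl(1+\frac{\beta}{2x^2+1}\bigr)^2+s}{x^2+\frac12}\,dx,\qquad \theta(s)=c(0,s)=\frac1{\sqrt2}-\sqrt s .$$

**Lemma 9.** (a) A singleton $\{i\}$ without eliminated leaves costs $c(\beta_i,s_i)$; a kept leaf $f$ costs $\theta(s_f)$.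

(b) A singleton $\{i\}$ with $\ell=\ell_i\ge1$ eliminated leaves satisfies, with $d=d_i$, $q=q_i$, $s=s_i$,
$$C(\{i\})\ge\frac{\ell+1}{\sqrt2}-\sqrt{\frac{4\ell}d+\frac{2q}d+s}. \tag{4}$$

(c) Let all $B_i=1$ on $S$, and let any two adjacent vertices of $S$ have equal weight $t$. Then $H_S=XI+\Gamma$ with $\Gamma=(MM^{\mathsf T})_S$, the Gram matrix of the rows of $M$, and
$$C(S)=\frac{|S|}{\sqrt2}-\mathrm{tr}\sqrt\Gamma;\qquad \mathrm{tr}\sqrt\Gamma=\sqrt{\mathrm{tr}\,\Gamma+2\sqrt{\det\Gamma}}\ \text{ if } |S|=2. \tag{5}$$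

Proof. (a) is the definition. For (b) note $\frac{\beta X}{2X+1}\le\frac\beta2$, so $XB\le X+g$ with $g=\frac\ell d+\frac\beta2$. Hence
$$X^\ell(XB^2+s)=X^{\ell-1}\bigl[(XB)^2+sX\bigr]\le X^{\ell-1}\bigl[(X+g)^2+sX\bigr]=X^{\ell-1}(X+u^2)(X+v^2),$$
where $u,v\ge0$, $u^2+v^2=2g+s$, $uv=g$; such $u,v$ exist because $(2g+s)^2\ge4g^2$. Thus $C\ge\frac{\ell+1}{\sqrt2}-(u+v)$ and $(u+v)^2=4g+s$. For (c), the term $ix(M_{ij}-M_{ji})$ vanishes for nonadjacent $i,j$, and also if $t_i=t_j$. If $\lambda_1,\lambda_2,\dots$ are the eigenvalues of $\Gamma$, then $\det H_S=\prod(X+\lambda_j)$, and the proof of Lemma 6 gives the cost. For two eigenvalues, $(\sqrt{\lambda_1}+\sqrt{\lambda_2})^2=\mathrm{tr}\,\Gamma+2\sqrt{\det\Gamma}$. $\square$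

## Weights adapted to a set $Z$

**Definition (admissible set, $Z$-weights).** A set $Z\subseteq I$ is admissible if every component of $G[I]-Z$ has neighbours in $Z$ at only one vertex of $Z$; $Z=\emptyset$ is allowed. The $Z$-weights are $t=1$ on $Z$ and $t_x^2=d_x/d_v$ for $x$ in a component attached to $v\in Z$; for $Z=\emptyset$ they are $t_x^2=d_x$. A kept leaf $f$ at $i$ gets $t_f^2=\omega t_i^2$ with a number $\omega>0$ of our choice.

**Lemma 10.** Let $i,j$ be adjacent inner vertices. Under $Z$-weights, $M_{ij}=1/\sqrt{d_id_j}$ if $i,j\in Z$, and $M_{ij}=1/d_i$ otherwise. So, before kept leaves are counted, $s_i=k_i/d_i^2$ for $i\notin Z$, and for $v\in Z$, with $N_Z(v)$ its set of neighbours in $Z$,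
$$s_v=\sum_{u\in N_Z(v)}\frac1{d_vd_u}+\frac{k_v-|N_Z(v)|}{d_v^2}. \tag{6}$$
Always $s_i\le\frac{k_i}{2d_i}$. A kept leaf $f$ at $i$ adds $\frac{\omega}{d_i}$ to $s_i$ and has $s_f=\frac1{\omega d_i}$.

Proof. If $i,j$ lie in the same component, or if $Z=\emptyset$, then $t_j/t_i=\sqrt{d_j/d_i}$ and $M_{ij}=\frac1{\sqrt{d_id_j}}\sqrt{d_j/d_i}=\frac1{d_i}$. If $x\notin Z$ is adjacent to $v\in Z$, then its component is attached to $v$, so $t_x/t_v=\sqrt{d_x/d_v}$ and again $M_{vx}=\frac1{d_v}$, $M_{xv}=\frac1{d_x}$. For $i,j\in Z$ the weights are equal. The bound on $s_i$ holds since all inner degrees are at least 2. For a leaf, $N_{if}^2=1/d_i$. $\square$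

**Example.** In the graph $\Delta$ above, $Z=\{v,b,c\}$ is admissible, with the one component $\{w\}$ attached to $v$. Then $t_w^2=\frac23$, $M_{vw}=\frac1{\sqrt6}\sqrt{\frac23}=\frac13$ and $M_{wv}=\frac1{\sqrt6}\sqrt{\frac32}=\frac12$. The set $\{b,c\}$ is not admissible, since the component $\{v,w\}$ has neighbours at both $b$ and $c$.

## The one-vertex cost $c(\beta,s)$

Let $s=\nu^2$, $\nu\ge0$, and
$$\mathcal T=\begin{pmatrix}\nu&\sqrt{\beta/2}&0\\\sqrt{\beta/2}&0&1/\sqrt2\\0&1/\sqrt2&0\end{pmatrix},\qquad \det(\lambda-\mathcal T)=(\lambda^2-\tfrac12)\Bigl(\lambda-\nu-\frac{\beta\lambda}{2\lambda^2-1}\Bigr).$$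
At $\lambda=ix$ the squared modulus of the right side is $(x^2+\frac12)^2\bigl(x^2(1+\frac\beta{2x^2+1})^2+s\bigr)$. Hence $c(\beta,s)=\frac3{\sqrt2}-U$, where $U=U(\beta,s)$ is the sum of the absolute values of the eigenvalues of $\mathcal T$.

If $\nu=0$, the eigenvalues are $0,\pm\sqrt{(1+\beta)/2}$, so $U=\sqrt{2(1+\beta)}$. If $\nu>0$, then $\det\mathcal T=-\frac\nu2<0$ and the trace is $\nu>0$, so exactly one eigenvalue is negative, say $-\mu$, and $U=\nu+2\mu$. Here $\mu$ is the unique positive root of
$$q(\mu)=2\mu^3+2\nu\mu^2-(1+\beta)\mu-\nu=-2\det(-\mu-\mathcal T). \tag{7}$$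
As $q(0)<0$, we have $q<0$ on $[0,\mu)$ and $q>0$ beyond. So for $u_0>\nu>0$: $U<u_0$ if and only if $q\bigl(\frac{u_0-\nu}2\bigr)>0$.

**Lemma 11.**

1. $c$ is decreasing in $s$.
2. If $s\le\frac{1-\beta}2$, then $c(\beta,s)\ge0$.
3. If $s\le s_0=\frac{1-\beta}2$, then $c(\beta,s)\ge\sigma(s_0-s)$ with $\sigma=\frac{3\sqrt3}8>0.6495$.
4. $c(\frac13,\frac29)>0.0949$, $c(\frac13,\frac5{18})>0.0450$, $c(\frac13,\frac14)>0.0693$.
5. $c(1-\frac1d,\frac1{d^2})=\frac3{\sqrt2}-1-\sqrt{1+\frac1{d^2}}$, which is $>0.0032$ for $d\ge2$ and $>0.0672$ for $d\ge3$.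
6. If $d\ge4$ and $2\le k\le d$, then $c(1-\frac kd,\frac k{d^2})>\tau$.

Proof. Item 1 is clear from the integral.

Item 2. By item 1 we may take $s=\frac{1-\beta}2$. If $\beta=1$, then $U=2<\frac3{\sqrt2}$. Otherwise $\nu=\frac w{\sqrt2}$ with $w=\sqrt{1-\beta}$, so $1+\beta=2-w^2$. At $\mu=\frac m{\sqrt2}$ with $m=\frac{3-w}2$, where $m+w=\frac{3+w}2$,
$$\sqrt2\,q=m^2(m+w)-(2-w^2)m-w=\tfrac18\bigl[(3-w)\bigl((9-w^2)-4(2-w^2)\bigr)-8w\bigr]=\tfrac18\bigl[(3-w)(1+3w^2)-8w\bigr]=\tfrac38(1-w)^3\ge0 .$$
So the root of $q$ is at most $\frac m{\sqrt2}$, and $U\le\frac{w+2m}{\sqrt2}=\frac3{\sqrt2}$.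

Item 3. Let $0<s\le s_0$. We may differentiate $U=\frac3{\sqrt2}-c$ under the integral, since the derivative of the integrand is locally dominated (for $s\ge s_1>0$ by $\frac1{x^2+s_1}$). With $B=1+\frac\beta{2x^2+1}\le1+\beta$,
$$\partial_sU=\frac1{2\pi}\int\frac{dx}{x^2B^2+s}\ge\frac1{2(1+\beta)\sqrt s}\ge\frac1{\sqrt2(1+\beta)\sqrt{1-\beta}}\ge\sigma,$$
because $(1+\beta)^2(1-\beta)$ is maximal at $\beta=\frac13$, with value $\frac{32}{27}$. Integrate from $s$ to $s_0$ and use item 2 at $s_0$; for $s=0$ use that $U$ is continuous.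

Item 4. Use the test with $u_0$ and $\mu=\frac{u_0-\nu}2$; recall $\frac3{\sqrt2}>2.12132$. For $s=\frac29$: $u_0=2.0264$, $\mu\approx0.77750$, $q\approx0.0018$. For $s=\frac5{18}$: $u_0=2.0763$, $\mu\approx0.77463$, $q\approx0.0022$. For $s=\frac14$: $u_0=2.052$, $\mu=0.776$, $q\approx0.0020$. All three are positive.

Item 5. With $\beta=1-\frac1d$, $\nu=\frac1d$, expanding shows $2\det(\lambda-\mathcal T)=2\lambda^3-\frac2d\lambda^2-(2-\frac1d)\lambda+\frac1d=(\lambda-1)\bigl(2\lambda^2+(2-\frac2d)\lambda-\frac1d\bigr)$. The two roots of the quadratic have opposite signs, so their absolute values sum to $\sqrt{(1-\frac1d)^2+\frac2d}=\sqrt{1+\frac1{d^2}}$. The values at $d=2,3$ are $0.00328\ldots$ and $0.06722\ldots$, and the expression increases with $d$.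

Item 6. We need $U<2$, that is $q(\mu_0)>0$ at $\mu_0=1-\frac\nu2$. Since $\mu_0(\mu_0+\nu)=1-\frac{\nu^2}4$, we have $q(\mu_0)=\mu_0\bigl(1-\beta-\frac{\nu^2}2\bigr)-\nu$. Here $\nu=\frac{\sqrt k}d\le\frac1{\sqrt d}\le\frac12$ and $1-\beta-\frac{\nu^2}2=\frac kd(1-\frac1{2d})$, so positivity means
$$\sqrt k\Bigl(1-\frac1{2d}\Bigr)>\Bigl(1-\frac{\sqrt k}{2d}\Bigr)^{-1}.$$
For $k=2$ the left side is $\ge1.237$ and the right side $\le1.215$. For $k\ge3$ the left side is $\ge1.515$ and the right side $\le\frac43$, as $\frac{\sqrt k}{2d}\le\frac1{2\sqrt d}\le\frac14$. $\square$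

## Local costs of inner vertices

**Lemma 12.** Let $i$ be an inner vertex with $k_i\ge1$ and $s_i=k_i/d_i^2$ before kept leaves. Drop the index $i$. Let $\Lambda_i$ be the total cost of $i$ and its kept pendant leaves, all taken as singletons, where the leaves are kept or eliminated as said in the proof.

* (L1) $\ell=0$, $d=2$: $\Lambda_i\ge0$.
* (L2) $\ell=0$, $k=1$: $\Lambda_i>0.0672$ if $d\ge3$, and $\Lambda_i>0.0032$ if $d=2$.
* (L3) $\ell=0$, $k\ge2$, $d\ge3$: $\Lambda_i>0.0949$ if $(d,k)=(3,2)$; $\Lambda_i=\theta(\frac13)>0.1297$ if $(d,k)=(3,3)$; $\Lambda_i>\tau$ if $d\ge4$.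
* (L4) $\ell\ge2$: $\Lambda_i>0.389$.
* (L5) $\ell=1$, $k\ge2$: $\Lambda_i>0.1669$.
* (L6) $\ell=1$, $k=1$: $\Lambda_i\ge0$, and $\Lambda_i>0.1297$ if $d\ge4$.

Proof. If $\ell=0$ then $\beta=1-\frac kd$ and the cost is $c(1-\frac kd,\frac k{d^2})$. In (L1), $s=\frac k4=\frac{1-\beta}2$; use Lemma 11.2. (L2) is Lemma 11.5. (L3) is Lemma 11.4, $c(0,\frac13)=\theta(\frac13)$, and Lemma 11.6.

(L4) Eliminate the leaves. With $q=d-\ell-k$ the radicand in (4) is $2+\frac{2\ell-2k+k/d}d\le2+\frac{2\ell-1}{\ell+1}$, because $k(2-\frac1d)\ge1$ and $d\ge\ell+1$. For $\ell=2$ this is $3$, and the cost is at least $\frac3{\sqrt2}-\sqrt3>0.389$. For $\ell\ge3$ the radicand is below 4, and the cost is at least $2\sqrt2-2$.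

(L5) Here $d\ge3$. If $d=3$, then $k=2$, $q=0$; eliminate: the cost is at least $\sqrt2-\sqrt{\frac43+\frac29}>0.1669$. If $d\ge4$, keep the leaf with $\omega=1$. Then $s_i=\frac k{d^2}+\frac1d\le\frac{k+1}{2d}=\frac{1-\beta}2$, since $k(1-\frac2d)\ge1$. So $i$ costs at least $0$, and the leaf costs $\theta(\frac1d)\ge\theta(\frac14)>0.207$.

(L6) Here $d\ge3$, since $d=2$ forces $\ell=0$. Keep the leaf with $\omega=1-\frac1d$. Then $s_i=\frac1{d^2}+\frac1d(1-\frac1d)=\frac1d=\frac{1-\beta}2$, so $i$ costs at least $0$. The leaf costs $\theta(\frac1{d-1})$, which is $\ge\theta(\frac12)=0$, and $\ge\theta(\frac13)>0.1297$ if $d\ge4$. $\square$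

**Dropping rule.** Suppose $|I|\ge2$, so that all $k_i\ge1$, and use $Z$-weights. A vertex of $Z$ with $\ell=0$, as a singleton, has $s\le\frac k{2d}=\frac{1-\beta}2$ and so costs at least $0$. A vertex outside $Z$ with its leaves costs $\Lambda_i\ge0$. Such contributions are dropped below whenever they are not mentioned. Under $\emptyset$-weights, $\kappa\ge\sum_{i\in I}\Lambda_i$.

We use these values of $\theta$:
$$\begin{aligned}&\theta(\tfrac5{12})>0.06160,\quad\theta(\tfrac38)>0.0947,\quad\theta(\tfrac7{20})>0.1154,\quad\theta(\tfrac13)>0.1297,\\&\theta(\tfrac49)>0.0404,\quad\theta(\tfrac7{18})>0.0834,\quad\theta(\tfrac7{24})>0.1670,\quad\theta(\tfrac4{15})>0.1907.\end{aligned}$$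
Also $2\theta(\frac5{12})>0.1232>\tau$ and $4\theta(\frac5{12})>0.2464>2\tau$.

## One pendant pair on a long cycle

With Lemma 12 in hand one would try to add up $\Lambda_i$ under $\emptyset$-weights. Let $G$ be a cycle $C_L$, $L\ge5$, with one pendant pair at a vertex $v$. Then $(d_v,k_v,q_v)=(3,2,1)$, and all other cycle vertices have $d=k=2$ and cost exactly $\theta(\frac12)=0$. So the sum is $c(\frac13,\frac29)$. At $u_0=2.0244$ the test gives $\mu\approx0.77650$ and $q\approx-0.0019<0$, so $U>2.0244$ and the sum is below $0.0970<\tau$. The estimate is too weak even for part (a), and longer cycles do not help.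

The first remedy is to change the weights. Put $t=1$ on the cycle. Now the vertex $v$ has $s_v=2\cdot\frac1{3\cdot2}=\frac13=\frac{1-\beta_v}2$ and still costs at least 0. But each of its two neighbours on the cycle has $s=\frac1{2\cdot3}+\frac1{2\cdot2}=\frac5{12}$ and costs $\theta(\frac5{12})$. Together they give $2\theta(\frac5{12})>\tau$. That settles odd order.

For even order we need $2\tau$, and now singletons are not enough: at $u_0=2.117$ the test for $c(\frac13,\frac13)$ gives $\mu\approx0.76983$ and $q\approx-0.0070<0$, so $c(\frac13,\frac13)<0.0044$. With the weights $t=1$ the singletons give less than $0.1233+0.0044<2\tau$. The second remedy is to put vertices at distance 2 into one block: their rows in $M$ share a neighbour, so they are not orthogonal, and Fischer's inequality on the bigger block loses less.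

**Lemma 13.** Let $S$ consist of two nonadjacent vertices with $B=1$ whose rows in $M$ have one common nonzero column.

(a) If every nonzero entry of the two rows is $\frac12$ and each row has two of them, then
$$C(S)=\sqrt2-\frac{1+\sqrt3}2>0.0481. \tag{8}$$
(b) If the first row has entries $\frac1{\sqrt{2d}},\frac12$ and the second $\frac12,\frac12$, and the common column has entries $\frac12,\frac12$, then
$$C(S)=E(d):=\sqrt2-\sqrt{\tfrac34+\tfrac1{2d}+2\sqrt{\tfrac1{16}+\tfrac1{4d}}}, \tag{9}$$
which increases with $d$; $E(3)>0.1178$ and $E(4)>0.156$.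

Proof. (a) $\Gamma=\begin{pmatrix}1/2&1/4\\1/4&1/2\end{pmatrix}$, and $\sqrt{1+2\sqrt{3/16}}=\sqrt{1+\frac{\sqrt3}2}=\frac{1+\sqrt3}2$. (b) $\Gamma=\begin{pmatrix}\frac14+\frac1{2d}&\frac14\\\frac14&\frac12\end{pmatrix}$ has determinant $\frac1{16}+\frac1{4d}$. Use (5). The values are $E(3)=\sqrt2-\sqrt{\frac{11}{12}+2\sqrt{7/48}}=0.11789\ldots$ and $E(4)=\sqrt2-\sqrt{\frac78+\frac1{\sqrt2}}=0.15639\ldots$ $\square$

## Cycles

**Proposition 14.** Theorem 2 holds for cycles.

Proof. The eigenvalues of $R_{C_n}$ are $\cos\frac{2\pi j}n$, $j$ mod $n$. Recall $\sum_{|j|\le r}\cos jy=\frac{\sin((r+\frac12)y)}{\sin(y/2)}$.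

Let $n$ be odd. Then $j\mapsto2j$ permutes residues mod $n$, and $|\cos\frac{\pi j}n|$ has period $n$ in $j$. So
$$RE=\sum_{|j|\le(n-1)/2}\cos\frac{\pi j}n=\frac1{\sin(\pi/2n)}.$$
Let $n=2m$. Then $RE=2\sum_{j\bmod m}|\cos\frac{\pi j}m|$. For odd $m$ the previous sum gives $RE=\frac2{\sin(\pi/n)}$. For even $m$, where the terms $j=\pm\frac m2$ vanish,
$$RE=2\sum_{|j|\le m/2}\cos\frac{\pi j}m=2\,\frac{\sin\frac{(m+1)\pi}{2m}}{\sin\frac\pi{2m}}=2\cot\frac\pi n .$$

Let $\delta=\frac1{\sqrt2}-\frac2\pi>0.0704$ and $f(z)=\frac1{\sin z}-\frac1z$. On $(0,\frac\pi2]$, $f$ is strictly increasing: $f'(z)>0$ if and only if $\frac{\sin^2z}{z^2}>\cos z$, and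
$$\frac{\sin^2z}{z^2}-\cos z>\Bigl(1-\frac{z^2}6\Bigr)^2-\Bigl(1-\frac{z^2}2+\frac{z^4}{24}\Bigr)=\frac{z^2}6\Bigl(1-\frac{z^2}{12}\Bigr)>0 .$$
For odd $n$, $\kappa=\delta n-f(\frac\pi{2n})$ is strictly increasing in $n$ and equals $\frac3{\sqrt2}-2=\tau$ at $n=3$. For $n\equiv2$ mod 4, $n\ge6$, $\kappa=\delta n-2f(\frac\pi n)$ is strictly increasing and equals $\frac6{\sqrt2}-4=2\tau$ at $n=6$. For $4\mid n$, $\cot y<\frac1y$ gives $RE<\frac{2n}\pi$, so $\kappa>\delta n>0.28>2\tau$. $\square$

## Non-trees around their 2-core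

Let $G$ be a connected non-tree that is not a cycle. The 2-core $K$ is what remains after repeatedly deleting vertices of degree at most 1; for the graph $\Delta$ it is the triangle. We use $K$ also for its vertex set. Deleting a vertex of degree 1 keeps the graph connected, and a cycle is never destroyed. So $K$ is a nonempty connected induced subgraph, every vertex has at least two neighbours in $K$ (its core degree is at least 2), and $K$ contains every subgraph of minimum degree at least 2.

A component $W$ of $G-K$ contains no cycle, so it is a tree. It is joined to $K$ by exactly one edge: with two edges, $K$ together with a path through $W$ using both edges would have minimum degree at least 2.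

A leaf is not in $K$, and a middle is not in $K$ because its leaf is not. So core vertices are inner, with $k\ge2$. Each component of $G[I]-K$ lies in a component of $G-K$, so $K$ is admissible.

**Definition (branch vertex).** A branch vertex is a core vertex with $d_G\ge3$.

There is at least one: if all core vertices had degree 2, then $G=K$ would be a cycle. A core vertex of degree 2 has both neighbours in $K$ and $\beta=0$, $\ell=0$. So by (6), under $K$-weights,
$$\text{a degree-2 core neighbour of a branch vertex of degree } d \text{ costs at least } \theta\bigl(\tfrac14+\tfrac1{2d}\bigr)\ \ge\ \theta\bigl(\tfrac5{12}\bigr). \tag{10}$$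

**Step 1: a core vertex $v$ with a pendant leaf.** This step shows that then $\kappa>2\tau$, for every $n$, so that later all core vertices have $\ell=0$. Note $d_v\ge3$. If $\ell_v\ge2$, use $\emptyset$-weights and (L4). Let $\ell_v=1$. If there is another branch vertex, $\emptyset$-weights with (L3)–(L5) give more than $0.1669+0.0949>2\tau$. So let $v$ be the only branch vertex, with $d=d_v$, $k=k_v$, $q=q_v$, and use $K$-weights. At least two core neighbours of $v$, all of degree 2, cost at least $\theta(\frac14+\frac1{2d})$ each.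

* $d=3$: then $k=2$, $q=0$ and $s_v=2\cdot\frac16=\frac13$. Eliminating the leaf, (4) gives $\sqrt2-\sqrt{\frac43+\frac13}>0.1232$ for $v$. The total is above $0.1232+2(0.0616)=0.2464>2\tau$.
* $d=4$: eliminate the leaf; $s_v\le\frac k8$. The radicand in (4) is at most $1+\frac12+\frac14=1.75$ for $(k,q)=(2,1)$ and at most $1+\frac38=1.375$ for $(k,q)=(3,0)$. So $v$ costs more than $0.091$, and the total is above $0.091+2(0.0947)>0.280>2\tau$.
* $d\ge5$: keep the leaf with $\omega=\frac12$. Then $s_v\le\frac k{2d}+\frac1{2d}=\frac{1-\beta_v}2$, so $v$ costs at least 0. The leaf costs $\theta(\frac2d)\ge\theta(\frac25)>0.074$. The neighbours cost at least $2\theta(\frac7{20})>0.230$. The total is above $0.304>2\tau$.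

From now on no core vertex has a pendant leaf.

**Step 2: the bound $\kappa>\tau$, for all $n$.** This step finishes part (a). If there are at least two branch vertices, $\emptyset$-weights and (L3) give $\kappa>2(0.0949)>\tau$. If there is exactly one, all its core neighbours have degree 2, there are at least two of them, and by (10) $K$-weights give $\kappa\ge2\theta(\frac5{12})>\tau$. Together with Step 1 and Proposition 14 this proves (a).

From now on $n$ is even, and we show $\kappa>2\tau$.

**Step 3: at least three branch vertices.** This step disposes of all but two configurations: $\emptyset$-weights and (L3) give $\kappa>3(0.0949)>2\tau$.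

**Step 4: exactly two branch vertices $u,v$.** The purpose is to reduce to a cycle with two branch vertices and then to use the distance between them. If neither has $(d,k)=(3,2)$, then $\emptyset$-weights and (L3) give more than $2\tau$. So let $u$ have $(d_u,k_u,q_u)=(3,2,1)$. Then $u$ has core degree 2. All core vertices other than $v$ have core degree 2, so the core degree of $v$ is even, as the core degrees have an even sum. Put $d=d_v$, $k=k_v$, $q=q_v$.

**Step 4.1: $v$ has core degree at least 4.** Here we use a smaller set $Z'$. Leave $v$ along a core edge; every vertex met has core degree 2, so the walk is forced until it returns to $v$. Hence $K$ is a union of at least two cycles that share exactly $v$. Let $Z'$ be one that does not contain $u$. Its vertices other than $v$ have degree 2 in $G$ with both neighbours in $Z'$, so everything else attaches at $v$, and $Z'$ is admissible. Under $Z'$-weights the two neighbours of $v$ on $Z'$ have $s=\frac14+\frac1{2d}\le\frac38$ and cost at least $2\theta(\frac38)>0.189$.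 The vertex $u\notin Z'$ costs $\Lambda_u>0.0949$. The total exceeds $2\tau$.

Otherwise $K$ is an induced cycle of length $L$. We use $K$-weights.

**Step 4.2: $u$ and $v$ are not adjacent.** Here the cycle neighbours suffice. All cycle neighbours of $u$ and $v$ have degree 2. If $u,v$ have no common cycle neighbour, (10) gives at least $4\theta(\frac5{12})>2\tau$. A common cycle neighbour has $s=\frac16+\frac1{2d}\le\frac13$ and costs at least $\theta(\frac13)$. So with exactly one common neighbour the total is above $0.1297+2(0.0616)>2\tau$, and with two ($L=4$) it is above $2(0.1297)>2\tau$.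

**Step 4.3: $u$ and $v$ are adjacent.** Here we also count $u$ and $v$. Let $j,j'$ be the other cycle neighbours of $u$ and $v$; $j=j'$ if and only if $L=3$. By (6),
$$s_u=\tfrac13\bigl(\tfrac12+\tfrac1d\bigr),\qquad s_v=\tfrac5{6d}+\tfrac{k-2}{d^2}.$$
If $L\ge4$, then $s_j=\frac5{12}$ and $s_{j'}=\frac14+\frac1{2d}$. If $L=3$, then $s_j=\frac16+\frac1{2d}$. We have $\beta_u=\frac13$.

* $d\ge5$: $s_u\le\frac14$, so $u$ costs more than $0.0693$. If $L\ge4$, the total is above $0.0693+0.0616+0.1154=0.2463>2\tau$. If $L=3$, then $s_j\le\frac4{15}$ and the total is above $0.0693+0.1907>2\tau$.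
* $d=4$: $s_u=\frac14$, so $u$ costs more than $0.0693$. Since $\frac{1-\beta_v}2=\frac k8$, Lemma 11.3 says that $v$ costs at least $\sigma(\frac k8-s_v)=\sigma(\frac k{16}-\frac1{12})\ge\frac\sigma{24}>0.027$. If $L\ge4$, then $j,j'$ add more than $0.0616+0.0947$; the total is above $0.252$. If $L=3$, then $j$ adds $\theta(\frac7{24})>0.1670$; the total is above $0.263$.
* $d=3$, $k=3$: $s_u=\frac5{18}$, so $u$ costs more than $0.0450$. Here $\beta_v=0$ and $s_v=\frac5{18}+\frac19=\frac7{18}$, so $v$ costs more than $0.0834$. If $L\ge4$, add $2(0.0616)$; the total is above $0.251$. If $L=3$, add $\theta(\frac13)>0.1297$; the total is above $0.258$.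
* $d=3$, $k=2$, so $q=1$: now $G$ is a cycle with one pendant pair at each of $u,v$. So $n=L+4$ and $L$ is even. We treat $L\ge6$ and $L=4$ separately.

Let $L\ge6$. Label the other cycle vertices $1,\dots,m$ along the cycle from $u$ to $v$, with $m=L-2\ge4$ even. The blocks $\{1,3\}$ and $\{m,m-2\}$ are disjoint. In $\{1,3\}$, row 1 has entries $\frac1{\sqrt6}$ (at $u$) and $\frac12$ (at $2$), and row 3 has $\frac12$ at $2$ and at $4$. The other block is its mirror image. By (9) each costs $E(3)>0.1178$. Since $s_u=s_v=\frac5{18}$, $u$ and $v$ cost more than $0.0450$ each. The total is above $0.325>2\tau$.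

Let $L=4$, so $n=8$; we compute the spectrum. The cycle is $u,v,j',j$. Let $P$ be the reflection that exchanges $u$ with $v$, $j$ with $j'$, and the two pendant pairs. $G$ is bipartite, and $P$ swaps the colour classes since $u\sim v$. With the diagonal sign matrix $D$ of the bipartition, $DRD=-R$ and $DP=-PD$. So if $Rx=\rho x$ and $Px=-x$, then $Dx$ satisfies $P(Dx)=Dx$ and $R(Dx)=-\rho Dx$. Hence the spectrum on antisymmetric vectors is the negative of that on symmetric vectors. On symmetric vectors, with coordinates at $u$, $j$, the middle and the leaf, $R$ acts as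
$$\begin{pmatrix}\frac13&\frac1{\sqrt6}&\frac1{\sqrt6}&0\\\frac1{\sqrt6}&\frac12&0&0\\\frac1{\sqrt6}&0&0&\frac1{\sqrt2}\\0&0&\frac1{\sqrt2}&0\end{pmatrix}.$$
Eliminating the last two coordinates, the characteristic polynomial is $(\lambda^2-\frac12)\bigl[(\lambda-\frac13-\frac{\lambda/3}{2\lambda^2-1})(\lambda-\frac12)-\frac16\bigr]$. Twice this is
$$\bigl(2\lambda^3-\tfrac23\lambda^2-\tfrac43\lambda+\tfrac13\bigr)\bigl(\lambda-\tfrac12\bigr)-\tfrac16(2\lambda^2-1)=2\lambda^4-\tfrac53\lambda^3-\tfrac43\lambda^2+\lambda=2\lambda(\lambda-1)\bigl(\lambda^2+\tfrac\lambda6-\tfrac12\bigr).$$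
The roots of the quadratic have opposite signs and differ by $\sqrt{\frac1{36}+2}=\frac{\sqrt{73}}6$. Hence $RE=2\bigl(1+\frac{\sqrt{73}}6\bigr)<4.85$ and $\kappa>\frac8{\sqrt2}-4.85>0.8>2\tau$.

**Step 5: exactly one branch vertex $v$.** This is the last configuration; we go through the cycle lengths. Put $d=d_v\ge3$, $k=k_v$; $\ell_v=0$. All other core vertices have core degree 2, so the core degree of $v$ is even. If it is at least 4, then $d\ge4$ and (10) gives $\kappa\ge4\theta(\frac38)>2\tau$. So $K$ is an induced cycle $v,1,2,\dots,L-1$ with $1,\dots,L-1$ of degree 2. Use $K$-weights; then $s_v=\frac1d+\frac{k-2}{d^2}$, and $v$ costs at least 0. If $k=2$, then $G$ is $C_L$ with $d-2$ pendant pairs at $v$, so $n=L+2(d-2)$ and $L$ is even.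

**Step 5.1: $L=4$.** One block is enough. For $\{1,3\}$, both rows have entries $\frac1{\sqrt{2d}}$ at $v$ and $\frac12$ at $2$. So all entries of $\Gamma$ are $\frac14+\frac1{2d}$, its nonzero eigenvalue is $\frac12+\frac1d$, and $C=\sqrt2-\sqrt{\frac12+\frac1d}\ge\sqrt2-\sqrt{\frac56}>0.5$.

**Step 5.2: $L=6$.** The blocks $\{1,3\}$ and $\{5,3\}$ would overlap, so we take a block of three. For $\{1,3,5\}$,
$$\Gamma=\begin{pmatrix}\frac14+\frac1{2d}&\frac14&\frac1{2d}\\\frac14&\frac12&\frac14\\\frac1{2d}&\frac14&\frac14+\frac1{2d}\end{pmatrix}.$$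
The antisymmetric vector gives the eigenvalue $\frac14$. The symmetric part is $\begin{pmatrix}\frac14+\frac1d&\frac{\sqrt2}4\\\frac{\sqrt2}4&\frac12\end{pmatrix}$, with trace $\frac34+\frac1d$ and determinant $\frac1{2d}$. So $C=\frac3{\sqrt2}-\frac12-\sqrt{\frac34+\frac1d+\sqrt{2/d}}$, which increases with $d$ and is $>0.2429$ at $d=3$. The block $\{2,4\}$ satisfies (8). The total is above $0.2429+0.0481>2\tau$.

**Step 5.3: $L=5$ or $L\ge7$.** Now the two blocks next to $v$ are disjoint. The blocks $\{1,3\}$ and $\{L-1,L-3\}$ satisfy (9) with the degree $d$ of $v$. For $d\ge4$ the total is at least $2E(4)>0.31>2\tau$. For $d=3$ they give together more than $0.2356$, which is not yet enough. If $k=3$, then $\beta_v=0$, $s_v=\frac13+\frac19=\frac49$ and $v$ costs $\theta(\frac49)>0.0404$; the total is above $0.275$. If $k=2$, then $L$ is even, so $L\ge8$, and the block $\{2,4\}$ is disjoint from the other two and satisfies (8); the total is above $0.283$.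

**Step 5.4: $L=3$.** The tightest case; it needs the vertex attached to the triangle. Since $k=2$ would force $L$ even, $k\ge3$. Let $b,c$ be the other triangle vertices. The block $\{b,c\}$ is adjacent with $t=1$ and $B=1$, so (5) applies. Row $b$ has $\frac12$ at $c$ and $\frac1{\sqrt{2d}}$ at $v$, and symmetrically for row $c$. So $\Gamma$ has diagonal $\frac14+\frac1{2d}$ and off-diagonal $\frac1{2d}$, with eigenvalues $\frac14$ and $\frac14+\frac1d$. Thus
$$C(\{b,c\})=\sqrt2-\tfrac12-\sqrt{\tfrac14+\tfrac1d}.$$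

* $d\ge5$: $C>0.2433>2\tau$.
* $d=4$: $C>0.2071$. If $k=3$, then $\frac{1-\beta_v}2=\frac38$ and $s_v=\frac14+\frac1{16}=\frac5{16}$, so $v$ costs at least $\frac\sigma{16}>0.0405$. If $k=4$, then $\beta_v=0$, $s_v=\frac38$, and $v$ costs $\theta(\frac38)>0.0947$. In both cases the total is at least $0.2476>2\tau$.
* $d=3$, so $k=3$: $C>0.1504$, and $v$ has $s_v=\frac13+\frac19=\frac49$ and costs $\theta(\frac49)>0.0404$; the sum is above $0.1908$.

In the last case let $w$ be the third neighbour of $v$. It is inner and outside $K$, so it contributes $\Lambda_w$. If $\Lambda_w>0.0519$, the total is above $0.2427>2\tau$. By (L2)–(L6) this holds unless $w$ is of one of three types.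

(i) $d_w=3$, $k_w=q_w=\ell_w=1$. Then $n=3+1+2+1=7$, which is odd and excluded.

(ii) $d_w=2$, $k_w=q_w=1$. Then $G$ is the graph $\Delta$, $n=6$, and we compute. The vector antisymmetric in $b,c$ gives the eigenvalue $-\frac12$. In the coordinates $\frac{b+c}{\sqrt2},v,w,m,f$ the rest of $R$ is tridiagonal with diagonal $(\frac12,0,0,0,0)$ and squared off-diagonal entries $\frac13,\frac16,\frac14,\frac12$. Expanding along the edge $vw$ and doubling, the remaining eigenvalues satisfy
$$\lambda\bigl(2\lambda^2-\tfrac32\bigr)\bigl(\lambda^2-\tfrac\lambda2-\tfrac13\bigr)=\tfrac16(2\lambda^2-1)\bigl(\lambda-\tfrac12\bigr).$$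
Multiplied by 12 this reads $24\lambda^5-12\lambda^4-30\lambda^3+11\lambda^2+8\lambda-1=0$, that is $(\lambda-1)g(\lambda)=0$ with $g=24\lambda^4+12\lambda^3-18\lambda^2-7\lambda+1$. The coefficients of $g$ change sign twice, so by Descartes' rule $g$ has at most two positive roots. Since $g(0)=1>0$, $g(\frac18)\approx-0.127<0$ and $g(\frac56)\approx1.19>0$, they lie in $(0,\frac18)$ and $(\frac18,\frac56)$. As the trace of $R$ is 0, $RE$ is twice the sum of the positive eigenvalues, so $RE<2(1+\frac18+\frac56)<4=\frac6{\sqrt2}-2\tau$. Hence $\kappa>2\tau$.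

(iii) $d_w=k_w=2$. Use $Z=K\cup\{w\}$. It is admissible: $v$ has only the neighbours $b,c,w$, so everything else attaches at $w$. Now $s_v=3\cdot\frac16=\frac12$, and $v$ costs $\theta(\frac12)=0$. Take the block $\{b,c,w\}$; all its $B$ are 1, and only $b,c$ are adjacent, with equal weight. Each of the three rows has entry $\frac1{\sqrt6}$ at $v$ and one more entry $\frac12$: for $b$ at $c$, for $c$ at $b$, and for $w$ at its neighbour outside $Z$ (value $\frac1{d_w}$). These further entries are in different columns. So $\Gamma=\frac14I+\frac16\mathbf J$ with $\mathbf J$ the all-ones matrix; the eigenvalues are $\frac14,\frac14,\frac34$, and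
$$C=\tfrac3{\sqrt2}-1-\tfrac{\sqrt3}2>0.255>2\tau.$$

All cases are done. This proves Theorem 2, and with it Theorem 1. $\blacksquare$

## Trees of odd order

By Theorem 2(a) and Proposition 4, Theorem 3 is proved once we show: a tree $G$ of odd order $n\ge5$ that is not a sun has $\kappa(G)>\tau$. Here $G[I]$ is a nonempty tree. Some blocks now contain pendant pairs, and their determinants are cubic in $X$. The next lemma bounds a sum of three square roots without solving the cubic.

**Lemma 15.** Let $X^3+e_1X^2+e_2X+e_3=\prod_{i=1}^3(X+u_i^2)$ with $u_i\ge0$, and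
$$h(y)=\Bigl(\frac{y^2-e_1}2\Bigr)^2-e_2-2\sqrt{e_3}\,y .$$
If $y_0\ge\sqrt{e_1}$ and $h(y_0)>0$, then $u_1+u_2+u_3<y_0$.

Proof. For $y=u_1+u_2+u_3$, $\frac{y^2-e_1}2=u_1u_2+u_1u_3+u_2u_3$, whose square is $e_2+2u_1u_2u_3\,y$; so $h(y)=0$. Changing the signs of two of the $u_i$ changes neither $e_1,e_2,e_3$ nor $u_1u_2u_3$. So $u_1-u_2-u_3$, $-u_1+u_2-u_3$, $-u_1-u_2+u_3$ are roots as well. For distinct positive $u_i$ these four numbers are distinct, hence $h(y)=\frac14\prod_{j=1}^4(y-y_j)$; by continuity this identity always holds. The last three roots are at most $\max u_i\le\sqrt{e_1}\le y_0$. So $h(y_0)>0$ forces $y_0>u_1+u_2+u_3$. $\square$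

**Step 6: $|I|=1$.** This step handles the trees closest to suns. The tree is a vertex with $q$ pendant pairs and $\ell$ pendant leaves, $n=1+2q+\ell$, so $\ell$ is even. If $\ell=0$, it is the sun. Let $\ell\ge2$. Then $d\ge3$, since $d=2$ forces $\ell=0$. Eliminate the leaves; $s=0$ and the radicand in (4) is $\frac{4\ell}d+\frac{2(d-\ell)}d=2+\frac{2\ell}d\le4$. If $\ell\ge4$, then $\kappa\ge\frac5{\sqrt2}-2>\tau$. If $\ell=2$, the radicand is at most $2+\frac43<4$, so $\kappa>\frac3{\sqrt2}-2=\tau$.

From now on $|I|\ge2$, and we use $\emptyset$-weights. The inner entries of row $i$ of $M$ are $\frac1{d_i}$.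

**Definition (end).** An end is a vertex $i\in I$ with $k_i=1$, that is, a leaf of the tree $G[I]$. There are at least two ends. For example in $P_7$ the inner vertices form a path on 3 vertices, and its two ends have $d=2$, $q=1$.

**Lemma 16.** Let $r$ be an end with $d=2$, $q=1$; let its inner neighbour $r'$ have $d=k=2$; and let the other neighbour $r''\ne r$ of $r'$ have $d=k=2$. Then
$$C(\{r,r''\})>0.0753. \tag{11}$$

Proof. The rows of $r$ and $r''$ have entries $\frac12$ and share the column $r'$. The vertices are not adjacent. So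
$$H=\begin{pmatrix}XB^2+\frac14&\frac14\\\frac14&X+\frac12\end{pmatrix},\qquad B=1+\frac{1/2}{2X+1}=\frac{X+3/4}{X+1/2},$$
$$\frac{\det H}{(X+\frac12)^2}=\frac{X(X+\frac34)^2+\frac14(X+\frac12)^2-\frac1{16}(X+\frac12)}{(X+\frac12)^3}=\frac{X^3+\frac74X^2+\frac34X+\frac1{32}}{(X+\frac12)^3}.$$
The numerator has the signs $+,-,+,-$ at $0,-0.1,-0.8,-2$, so it has three negative roots $-u_i^2$, and $C=\frac3{\sqrt2}-(u_1+u_2+u_3)$. Lemma 15 with $y_0=2.046$ applies: $\sqrt{e_1}<1.33$ and $h(y_0)\approx1.4837-0.75-0.7234>0.01$. Hence $C>\frac3{\sqrt2}-2.046>0.0753$. $\square$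

**Step 7: some inner vertex has a pendant leaf.** The aim is to reduce to one explicit family. By (L4)–(L6), $\kappa>\tau$ unless every inner vertex with pendant leaves has $(d,k,q,\ell)=(3,1,1,1)$; call this type E. For a vertex of type E eliminate the leaf instead of keeping it. Then $\beta=\gamma=\frac13$, $s=\frac19$, and
$$XB=X+\frac{X/6}{X+\frac12}+\frac13=\frac{X^2+X+\frac16}{X+\frac12},$$
$$\frac{X(XB^2+\frac19)}{(X+\frac12)^2}=\frac{(X^2+X+\frac16)^2+\frac19X(X+\frac12)^2}{(X+\frac12)^4}=\frac{(X+1)\bigl(X^3+\frac{10}9X^2+\frac13X+\frac1{36}\bigr)}{(X+\frac12)^4}.$$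
(Both numerators equal $X^4+\frac{19}9X^3+\frac{13}9X^2+\frac{13}{36}X+\frac1{36}$.) The cubic has signs $+,-,+,-$ at $0,-0.2,-0.5,-1$, so three negative roots. Lemma 15 with $y_0=1.74$ applies: $\sqrt{e_1}<1.06$ and $h(y_0)\approx0.9182-0.3333-0.58>0.004$. So a type E vertex costs more than $2\sqrt2-1-1.74>0.088$.

Hence $\kappa>\tau$ if there is also a second type E vertex (total above $0.176$), or a non-end with $d\ge3$ (it has $\ell=0$; total above $0.088+0.0949$), or another end with $d\ge3$ (total above $0.088+0.0672$). Otherwise all non-ends have $d=k=2$, so $G[I]$ is a path $r_1\dots r_m$, $m\ge2$, with $r_1$ of type E and $r_m$ having $d=2$, $q=1$. Then $n=m+5$, so $m$ is even.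

If $m\ge4$, then $r_{m-1}$ and $r_{m-2}$ are non-ends, and (11) holds for $\{r_m,r_{m-2}\}$. The total is above $0.088+0.0753>\tau$.

If $m=2$, then $G$ is a vertex of degree 3 with legs of lengths $1,2,3$, and $n=7$. In the characteristic polynomial of a weighted forest the coefficients are, up to sign, the weighted numbers of matchings, where an edge $ij$ has weight $\frac1{d_id_j}$. The weights are $\frac13$; $\frac16,\frac12$; $\frac16,\frac14,\frac12$ along the legs, with sum $\frac{23}{12}$. A 3-matching must use exactly one edge at the centre. The edge of leg 1 contributes $\frac13\cdot\frac12\cdot(\frac14+\frac12)=\frac1{24}+\frac1{12}$, the first edge of leg 2 contributes nothing, and the first edge of leg 3 contributes $\frac16\cdot\frac12\cdot\frac12=\frac1{24}$. The sum is $\frac16$. With $z=\lambda^2$, $\phi(\lambda)=\lambda(z^3-\frac{23}{12}z^2+m_2z-\frac16)$, where $m_2$ is the weighted number of 2-matchings. Since $1$ is an eigenvalue, $z=1$ is a root, and the other two satisfy $z_2+z_3=\frac{11}{12}$,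 $z_2z_3=\frac16$. Hence $RE=2\bigl(1+\sqrt{\frac{11}{12}+\frac2{\sqrt6}}\bigr)<4.634$ and $\kappa>\frac7{\sqrt2}-4.634>0.31>\tau$.

**Step 8: no pendant leaves.** We reduce to paths with few larger degrees. Now $n=2Q+|I|$, so $|I|\ge3$ is odd. If a non-end has $d\ge3$ and $(d,k)\ne(3,2)$, (L3) gives $\kappa>\tau$. So every non-end has $k=2$ and $d\in\{2,3\}$, and $G[I]$ is a path $r_1\dots r_m$ with $m\ge3$ odd. By (L2) and (L3) we are done if two interior vertices have $d=3$ (above $0.189$), or both ends have $d\ge3$ (above $0.134$), or one end has $d\ge3$ and an interior vertex has $d=3$ (above $0.162$). Up to reversal the two cases of Steps 9 and 10 remain.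

**Step 9: $r_1$ and all interior vertices have $d=2$, and $r_m$ has degree $D\ge2$.** For $m\ge5$ two blocks suffice, and for $m=3$ we compute exactly.

Let $m\ge5$. The block $\{r_1,r_3\}$ satisfies (11), and $\{r_2,r_4\}$ has row entries $\frac12$ and satisfies (8). The total is above $0.0753+0.0481=0.1234>\tau$.

Let $m=3$. Put $\beta=1-\frac1D\ge\frac12$, $B_1=\frac{2X+3/2}{2X+1}$, $B_3=\frac{2X+1+\beta}{2X+1}$. The matrix $F$ in (2) is tridiagonal with $N_{12}^2=\frac14$ and $N_{23}^2=\frac1{2D}=\frac{1-\beta}2$, so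
$$|\det F|=|x|\Bigl[XB_1B_3+\tfrac14B_3+\tfrac{1-\beta}2B_1\Bigr]=|x|\,\frac{(X+1)\bigl(4X^2+4X+1-\frac\beta2\bigr)}{(2X+1)^2}.$$
Indeed, $(2X+1)^2$ times the bracket is the sum of $4X^3+(5+2\beta)X^2+\frac32(1+\beta)X$, of $X^2+(1+\frac\beta2)X+\frac{1+\beta}4$ and of $2(1-\beta)X^2+\frac52(1-\beta)X+\frac34(1-\beta)$, that is, $4X^3+8X^2+(5-\frac\beta2)X+1-\frac\beta2$. Write $4X^2+4X+1-\frac\beta2=4(X+u^2)(X+v^2)$ with $u,v\ge0$; this is possible because the discriminant is $8\beta\ge0$. Then $u^2+v^2=1$, $uv=\frac12\sqrt{1-\beta/2}$ and $(u+v)^2=1+\sqrt{1-\beta/2}$. By (2), $|\phi(ix)|=(X+\frac12)^{Q-2}|x|(X+1)(X+u^2)(X+v^2)$, and (1) with $n=2Q+3$ gives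
$$\kappa=\tfrac7{\sqrt2}-2-2\sqrt{1+\sqrt{1-\beta/2}}\ \ge\ \tfrac7{\sqrt2}-2-(1+\sqrt3)>0.21>\tau,$$
using $\beta\ge\frac12$ and $\sqrt{1+\frac{\sqrt3}2}=\frac{1+\sqrt3}2$.

**Step 10: both ends have $d=2$, exactly one interior vertex $r_a$ has $d=3$, the other interior vertices have $d=2$.** Here $r_a$ as a singleton costs more than $0.0949$, and one more block is needed. By reversal we may take $a\le\frac{m+1}2$.

* $m=3$, $a=2$: for the block $\{r_1,r_3\}$ both vertices have $\beta=\frac12$ and the row entry $\frac12$ at $r_2$. So $H=XB^2I+\frac14\mathbf J$, $\det H=XB^2(XB^2+\frac12)$ and $C=c(\frac12,0)+c(\frac12,\frac12)$. Here $c(\frac12,0)=\frac3{\sqrt2}-\sqrt3>0.389$. For $c(\frac12,\frac12)$ we have $\nu=\frac1{\sqrt2}$ and $q(0.8)>0.02$ in (7), so $U<\nu+1.6<2.308$ and $c(\frac12,\frac12)>-0.187$. The total is above $0.389-0.187>0.2>\tau$.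
* $m=5$, $a=3$: the block $\{r_2,r_4\}$ has row entries $\frac12$ and the common column $r_3$, so it satisfies (8). The total is above $0.0949+0.0481>\tau$.
* Otherwise $m=5$, $a=2$, or $m\ge7$. In both cases $a\le m-3$. So $r_{m-1}$ and $r_{m-2}$ are interior with $d=k=2$, and the block $\{r_m,r_{m-2}\}$ satisfies (11). The total is above $0.0949+0.0753>\tau$.

So every tree of odd order $n\ge5$ other than the sun has $\kappa>\tau=\kappa(S_{(n-1)/2})$. By Theorem 2(a) every connected non-tree of odd order $n\ge5$ also has $\kappa>\tau$. Hence the sun is the unique maximizer, with energy $\frac n{\sqrt2}-\tau=\frac n{\sqrt2}+2-\frac3{\sqrt2}$. This proves Theorem 3. $\blacksquare$
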